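# Countable Fréchet spaces with a non-M-separable product under Martin's Axiom and $\mathfrak c>\omega_2$

## 1. Theorems A, B and C

All spaces are Hausdorff. $\mathrm{MA}(\text{prec }\aleph_1)$ is Martin's Axiom, for fewer than $\mathfrak c$ dense sets, restricted to posets with precaliber $\aleph_1$; all the notions are recalled below.

**Theorem A.** $\mathrm{MA}(\text{prec }\aleph_1)+\mathfrak c>\omega_2$ implies that there are two countable Hausdorff Fréchet spaces whose product is not M-separable.

**Theorem B.** Under the same hypotheses the two spaces can be chosen zero-dimensional.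

**Theorem C.** If MA holds and the product of any two countable Fréchet spaces is M-separable, then $\mathfrak c=\omega_2$.

MA implies $\mathrm{MA}(\text{prec }\aleph_1)$. So Theorem A says in particular that the *product statement*

> the product of any two countable Fréchet spaces is M-separable

is inconsistent with $\mathrm{ZFC}+\mathrm{MA}+\mathfrak c>\omega_2$. Whether the two are consistent together is the problem we are solving; it comes from Alan Dow, "Not OCA and products of Frechet spaces", arXiv:2507.01662 (2025). The answer is no.

**Definition.** A space is *Fréchet* if whenever $x\in\overline A$, some $\omega$-sequence of points of $A$ converges to $x$. A space $X$ is *M-separable* (selectively separable) if for every countable family $\{D_n:n\in\omega\}$ of dense subsets there are finite sets $H_n\subset D_n$ such that $\bigcup_nH_n$ is dense in $X$.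

**Definition.** A subset of a poset is *centered* if each of its finite subsets has a common lower bound in the poset. A poset is *$\sigma$-centered* if it is a union of countably many centered sets. It has *precaliber $\aleph_1$* if every uncountable set of conditions has an uncountable centered subset.

For example, a countable poset is $\sigma$-centered, each singleton being centered. A $\sigma$-centered poset has precaliber $\aleph_1$: an uncountable set of conditions meets one of the countably many centered pieces in an uncountable set. A poset with precaliber $\aleph_1$ is ccc, since an uncountable antichain contains no centered pair of distinct elements. Hence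
$$\mathrm{MA}\ \Rightarrow\ \mathrm{MA}(\text{prec }\aleph_1)\ \Rightarrow\ \mathrm{MA}(\sigma\text{-centered}).$$

What surrounds these theorems, as background that we quote and do not use in the proofs, is this. OCA is the statement that if $X$ is a separable metric space and $G\subset X^2\setminus\Delta_X$ is a symmetric open relation, then either $X$ is covered by countably many sets $Y$ with $Y^2\cap G=\emptyset$, or there is an uncountable $Z\subset X$ with $Z^2\setminus\Delta_Z\subset G$. OCA implies the product statement, and MA + OCA is consistent (Todorcevic), so the hypothesis of Theorem C is consistent. The product statement also holds in the standard models of $\mathrm{MA}(\sigma\text{-linked})$, the extensions by the finite support iterations $P_\kappa$ of $\sigma$-linked posets, where $\kappa>\omega_1$ and $\kappa^{<\kappa}=\kappa$. Taking $\kappa>\omega_2$, we see that $\mathrm{MA}(\text{prec }\aleph_1)$ cannot be weakened to $\mathrm{MA}(\sigma\text{-linked})$ in Theorems A and B.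

## 2. One Fréchet space, and where a second one spoils the argument

Let us try the easy cases.

*Countable $\pi$-base.* Suppose $X$ has a countable family $\{G_n\}$ of nonempty open sets such that every nonempty open set contains some $G_n$. Given dense sets $D_n$, pick $h_n\in D_n\cap G_n$ and let $H_n=\{h_n\}$. Then $\bigcup_nH_n$ is dense. So a product of two countable first countable spaces is M-separable; a counterexample must be more complicated than that.

*One countable Fréchet space.* Every separable Fréchet space is known to be M-separable. Here is a proof for countable $X=\{x_m:m\in\omega\}$. Let $D_n$ be dense. Fix $x\in X$.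

- If $x$ is isolated, then $x\in D_n$ for all $n$; put $H^x_n=\{x\}$.
- If $x$ is not isolated, there is a sequence of points $y_n\ne x$ converging to $x$. Since $y_n\in\overline{D_n}$, some sequence from $D_n\setminus\{x\}$ converges to $y_n$; let $S_n$ be its range. Then $x$ is in the closure of $\bigcup_nS_n$, so some sequence from $\bigcup_nS_n$ converges to $x$. As $S_n$ converges to $y_n\neq x$, the range $R$ of this sequence meets each $S_n$ in a finite set. Put $H^x_n=R\cap S_n\subset D_n$.

In both cases $x\in\overline{\bigcup_{n\ge m}H_n^x}$ for every $m$; in the second case $R$ is an infinite set converging to $x$, and only finitely many of its points lie in $\bigcup_{n<m}H^x_n$. Now $H_n=\bigcup_{m\le n}H_n^{x_m}$ is finite, and every $x_m$ is in the closure of $\bigcup_nH_n$.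

*Two Fréchet spaces.* Repeat the argument in $X\times Y$. It needs, for a point $y_n\in\overline{D_n}$, a *sequence* from $D_n$ converging to $y_n$. In $X\times Y$ such sequences need not exist, because the product need not be Fréchet. Here is the standard example. On $\omega\times\omega$ write
$$P_n=\{n\}\times\omega,\qquad f^\downarrow=\{(n,j):j\le f(n)\}\quad(f\in\omega^\omega).$$
Let $S$ be $(\omega\times\omega)\cup\{\infty\}$ with all points of $\omega\times\omega$ isolated, and with neighbourhoods $\{\infty\}\cup(\omega\times\omega)\setminus f^\downarrow$ of $\infty$. A set $A\subset\omega\times\omega$ that meets every $P_n$ finitely lies in some $f^\downarrow$; so if $\infty\in\overline A$ then $A\cap P_n$ is infinite for some $n$, and $A\cap P_n$ converges to $\infty$. Hence $S$ is Fréchet. In $S\times(\omega+1)$ the set $A=\{((n,j),n):n,j\in\omega\}$ has $(\infty,\omega)$ in its closure. A sequence $((n_i,j_i),n_i)$ converging to $(\infty,\omega)$ has $n_i\to\infty$, so its first coordinates lie in some $f^\downarrow$ and do not converge to $\infty$. So $S\times(\omega+1)$ is not Fréchet. It is still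 M-separable: its isolated points form a countable $\pi$-base. Being non-Fréchet is therefore not enough, and we must build more carefully. But the example shows the right geometry: finite selections live under graphs.

## 3. Preliminaries on $N=\omega\times\omega$

Write $A\subset^*B$ if $A\setminus B$ is finite, $A\perp B$ if $A\cap B$ is finite, and $\mathcal A^\perp=\{B:B\perp A\text{ for all }A\in\mathcal A\}$. A family is *$\sigma$-directed* if each countable subfamily has a $\subset^*$-upper bound in the family. Example: $\{f^\downarrow:f\in\omega^\omega\}$ is $\sigma$-directed, since countably many functions have a common $\le^*$-bound and $f\le^*g$ gives $f^\downarrow\subset^*g^\downarrow$. The family $\{P_n:n\in\omega\}$ is not: no $P_m$ almost contains two different columns. Always $P_n\perp f^\downarrow$.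

Two consequences of $\mathrm{MA}(\sigma\text{-centered})$ will be used throughout.

**Fact $(\mathfrak p)$.** If $\mathcal F$ is a family of fewer than $\mathfrak c$ subsets of a countable set, all of whose finite intersections are infinite, there is an infinite $a$ (a *pseudointersection*) with $a\subset^*F$ for all $F\in\mathcal F$. Removing finitely many points, we may take $a$ inside any one prescribed member of $\mathcal F$.

Use pairs $(s,E)$, $s$ a finite set of points, $E\subset\mathcal F$ finite, where $(s',E')\le(s,E)$ iff $s'\supset s$, $E'\supset E$, $s'\setminus s\subset\bigcap E$. Conditions with the same $s$ are centered. The sets $\{F\in E\}$ and $\{|s|\ge n\}$ are dense; the union of the $s$ in a generic filter is $a$.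

**Fact $(\mathfrak b)$.** Any fewer than $\mathfrak c$ functions in $\omega^\omega$ have a common $\le^*$-bound.

Use pairs $(s,E)$, $s\in\omega^{<\omega}$, $E$ a finite set of the given functions, where $(s',E')\le(s,E)$ iff $s'\supset s$, $E'\supset E$, and $s'(n)\ge h(n)$ for $n\in\mathrm{dom}(s')\setminus\mathrm{dom}(s)$, $h\in E$. Again conditions with the same $s$ are centered, and the union of the $s$ is the bound.

**Enumeration.** Let $N=\omega\times\omega=\{e_0,e_1,\dots\}$ with distinct $e_l$, and $N_k=\{e_l:l<k\}$.

**Two metrizable topologies.** We want two topologies $\rho,\rho'$ on $N$ that are independent of each other, even inside one column. Let $\{J_j:j\in\omega\}$ enumerate the nonempty open rational boxes of $\mathbb R^2$. Going through $N$ in type $\omega$, choose for $p=(n,j)$ a point $(r_p,r'_p)\in J_j$ whose first coordinate differs from all first coordinates chosen before, and whose second coordinate differs from all second coordinates chosen before. Then $p\mapsto r_p$ and $p\mapsto r'_p$ are injective, and for every $n$ the set $\{(r_p,r'_p):p\in P_n\}$ is dense in $\mathbb R^2$, as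 it meets each $J_j$. Let $\rho$, $\rho'$ be the topologies on $N$ induced by these two injections into $\mathbb R$. They are countable metrizable, so they have countable clopen bases $\mathcal C,\mathcal C'$ that are Boolean algebras. For nonempty $O\in\rho$, $O'\in\rho'$ and any $n$,
$$O\cap O'\cap P_n\ \text{ is infinite:}$$
$O$ and $O'$ come from open $G,G'\subset\mathbb R$, and $G\times G'$ contains infinitely many disjoint boxes $J_j$, each with a point coming from $P_n$.

Fix the following notation.

- $\{E_k:k\in\omega\}$ enumerates all sets $O\cap O'\cap P_n$ with $O\in\mathcal C\setminus\{\emptyset\}$, $O'\in\mathcal C'\setminus\{\emptyset\}$, $n\in\omega$. Each $E_k$ is infinite and lies in one column.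
- $\mathcal T$ is the countable set of all $T=O\cap O'\cap\bigcup_{m\ge n}P_m$ with such $O,O',n$.
- $D_n=\{(p,p):p\in\bigcup_{m\ge n}P_m\}$.

## 4. From a gap on $N$ to two Fréchet spaces

The spaces $X$ and $Y$ will both have underlying set $N$, and the dense sets will be the $D_n$. A finite selection $H_n\subset D_n$ uses only finitely many points of each column, so it lies on the part of the diagonal above some $f^\downarrow$. To make it non-dense, it suffices to split $f^\downarrow$ into a piece closed in $X$ and a piece closed in $Y$. To keep $D_n$ dense, no such splitting may exist for large pieces of $N$. To keep the spaces Fréchet, we let a family $\mathcal U$ decide which sets become closed in $X$, namely those orthogonal to $\mathcal U$, and a family $\mathcal W$ do the same for $Y$.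

**Lemma 1.** Suppose $\mathcal U,\mathcal W\subset\mathcal P(N)$ satisfy:

- (G1) $\mathcal U$ and $\mathcal W$ are $\sigma$-directed;
- (G2) for every $f\in\omega^\omega$ there is $Z\subset f^\downarrow$ with $U\cap f^\downarrow\subset^*Z$ for all $U\in\mathcal U$ and $Z\perp W$ for all $W\in\mathcal W$;
- (G3) for all $T\in\mathcal T$ and $C\subset T$: either $T\cap U\not\subset^*C$ for some $U\in\mathcal U$, or $W\cap C$ is infinite for some $W\in\mathcal W$.

Then there are countable Hausdorff Fréchet spaces $X,Y$ with $X\times Y$ not M-separable.

In words: call $Z$ a *filling* of the pair $(\mathcal U,\mathcal W)$ if it almost contains every $U$ and is orthogonal to every $W$. By (G2) the pair is filled under each graph; by (G3) it is unfilled on each $T\in\mathcal T$.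

*Proof.* Let $X$ be $N$ with base $\{O\setminus B:O\in\rho,\ B\in\mathcal U^\perp\}$, and $Y$ be $N$ with base $\{O'\setminus B:O'\in\rho',\ B\in\mathcal W^\perp\}$. These are bases since $(O_1\setminus B_1)\cap(O_2\setminus B_2)=(O_1\cap O_2)\setminus(B_1\cup B_2)$ and $\mathcal U^\perp,\mathcal W^\perp$ are ideals. The topologies refine $\rho$, $\rho'$, so $X,Y$ are Hausdorff.

**Step 1: $X$ and $Y$ are Fréchet.** This is where $\sigma$-directedness is used. Let $x\in\overline A\setminus A$ in $X$ (if $x\in A$ use a constant sequence), and let $(O_n)$ be a decreasing $\rho$-base at $x$. If $A\cap O_n\in\mathcal U^\perp$, then $O_n\setminus(A\cap O_n)$ is a neighbourhood of $x$ missing $A$, a contradiction. So there is $U_n\in\mathcal U$ with $A\cap O_n\cap U_n$ infinite. By (G1) take $U\in\mathcal U$ with $U_n\subset^*U$ for all $n$. Each $A\cap O_n\cap U$ is infinite; choose distinct $a_n\in A\cap O_n\cap U$. Let $O\setminus B$ be a basic neighbourhood of $x$. Then $a_n\in O$ for almost all $n$; and $B\cap U$ is finite, so $a_n\notin B$ for almost all $n$. Hence $a_n\to x$. The proof for $Y$ is the same.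

**Step 2: each $D_n$ is dense.** This is where (G3) is used. Let $O\setminus B$ and $O'\setminus B'$ be nonempty basic sets of $X$ and $Y$. Shrinking around a point of each, assume $O\in\mathcal C$, $O'\in\mathcal C'$. Let $T=O\cap O'\cap\bigcup_{m\ge n}P_m$. If $D_n$ misses $(O\setminus B)\times(O'\setminus B')$, then every $p\in T$ lies in $B$ or in $B'$, so $T\subset B\cup B'$. Put $C=T\setminus B\subset B'$. For $U\in\mathcal U$, $(T\cap U)\setminus C\subset U\cap B$ is finite. For $W\in\mathcal W$, $W\cap C\subset W\cap B'$ is finite. This contradicts (G3).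

**Step 3: no selection from the $D_n$ is dense.** Let $H_n\in[D_n]^{<\aleph_0}$ and $K=\{p:(p,p)\in\bigcup_nH_n\}$. A point $(p,p)$ with $p\in P_m$ belongs to $D_n$ only if $n\le m$, so $K\cap P_m$ comes from $H_0,\dots,H_m$ and is finite. Hence $K\subset f^\downarrow$ for some $f$. Take $Z$ from (G2) and put $B=f^\downarrow\setminus Z$. Then $B\in\mathcal U^\perp$ and $Z\in\mathcal W^\perp$. So $(N\setminus B)\times(N\setminus Z)$ is open, and it is nonempty since $B,Z\subset f^\downarrow\ne N$. It misses $\bigcup_nH_n$ because $K\subset f^\downarrow= B\cup Z$. $\square$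

## 5. Columns against graphs, and why the chain should have length $\omega_2$

**A first candidate.** Take $\mathcal U=\{P_n:n\in\omega\}$ and $\mathcal W=\{f^\downarrow:f\in\omega^\omega\}$.

- (G2) holds with $Z=\emptyset$, since $P_n\cap f^\downarrow$ is finite.
- (G3) holds: let $T=O\cap O'\cap\bigcup_{m\ge n}P_m$. If $T\cap P_m\subset^*C$ for all $m$, then $C\cap P_m\ne\emptyset$ for all $m\ge n$, so $C\cap f^\downarrow$ is infinite for a suitable $f$.
- $\mathcal W$ is $\sigma$-directed.

Only the $\sigma$-directedness of $\mathcal U$ fails, and the loss is real: the space $X$ is not Fréchet. To see this, choose distinct points $y_m\ne x$ converging to $x$ in $\rho$, and for each $m$ an infinite set $A_m\subset P_m\setminus\{x\}$ converging to $y_m$ in $\rho$ (each $P_m$ is $\rho$-dense). Let $A=\bigcup_mA_m$. If $O\setminus B$ is a basic neighbourhood of $x$, then $y_m\in O$ for some $m$, so $A_m\subset^*O$, while $B\cap P_m$ is finite; so $x\in\overline A$. If an infinite $a\subset A$ converged to $x$ in $X$, then $a\notin\mathcal U^\perp$ (otherwise $N\setminus a$ would be a neighbourhood of $x$), so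 $a\cap P_m$ is infinite for some $m$; but $a\cap P_m\subset A_m$ converges to $y_m\ne x$ in $\rho$.

**A second candidate.** Make $\mathcal U$ a $\subset^*$-increasing chain $\langle U_i\rangle$ of uncountable cofinality; it is then $\sigma$-directed. Build $\mathcal W=\{W_\alpha:\alpha<\mathfrak c\}$ by recursion, with $W_\alpha\perp U_i$, each $W_\alpha$ destroying one potential filling. In view of (G2) we need, at stage $\alpha$, a set $Z_\alpha$ under the $\alpha$-th graph that separates the whole chain from all $W_\beta$, $\beta<\alpha$. So we need:

> a chain $\langle U_i\rangle$ can be separated from any fewer than $\mathfrak c$ sets orthogonal to it.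

For chains of length $\omega_1$ this is false in general when $\mathfrak c>\omega_1$. Hausdorff's theorem gives, in ZFC, $\subset^*$-increasing sequences $\langle A_i:i<\omega_1\rangle$ and $\langle B_j:j<\omega_1\rangle$ of subsets of a countable set with $A_i\perp B_j$ for all $i,j$, such that no $Z$ satisfies $A_i\subset^*Z$ and $Z\perp B_j$ for all $i,j$. Here only $\omega_1<\mathfrak c$ sets $B_j$ are involved, and no axiom helps.

**The way past.** Take a chain of length $\omega_2<\mathfrak c$. The natural poset that adds a separating set mentions finitely many indices $i$ in each condition. Given $\omega_1$ conditions, *all the indices that occur are bounded by one $i^*<\omega_2$*, and one can pretend that every condition speaks of $U_{i^*}$. This gives precaliber $\aleph_1$. The two inequalities used are $\mathrm{cf}(\omega_2)>\omega_1$ (for the bound) and $\omega_2<\mathfrak c$ (for the number of dense sets). The next section makes this precise.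

## 6. A chain of length $\omega_2$ and its separation from fewer than $\mathfrak c$ sets

From here to the end of Section 7 assume $\mathrm{MA}(\text{prec }\aleph_1)$ and $\mathfrak c>\omega_2$.

**Lemma 2.** There is a $\subset^*$-increasing sequence $\langle U_i:i<\omega_2\rangle$ of subsets of $N$ such that $(U_{i+1}\setminus U_i)\cap E_k$ is infinite for all $i,k$.

*Proof.* **Step 1: blocks that see every $E_k$.** We partition $N$ into finite sets $F_l$ with $F_l\cap E_k\ne\emptyset$ whenever $k\le l$. Recursively, let $F_l$ consist of one unused point from each of the infinite sets $E_0,\dots,E_l$, together with $e_l$ if it is still unused.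

**Step 2: a chain in $\mathcal P(\omega)$.** We build co-infinite $A_i\subset\omega$ ($i<\omega_2$), $\subset^*$-increasing, with $A_{i+1}\setminus A_i$ infinite. Let $A_0=\emptyset$. At successors split $\omega\setminus A_i$ into two infinite pieces and add one of them to $A_i$. At a limit $i$, the sets $\omega\setminus A_j$, $j<i$, form a $\subset^*$-decreasing chain of infinite sets, so their finite intersections are infinite; there are at most $\omega_1<\mathfrak c$ of them. By $(\mathfrak p)$ they have an infinite pseudointersection $a$; put $A_i=\omega\setminus a$. Then $A_j\setminus A_i=a\setminus(\omega\setminus A_j)$ is finite for $j<i$.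

**Step 3: transfer.** Put $U_i=\bigcup_{l\in A_i}F_l$. For $j<i$, $U_j\setminus U_i=\bigcup_{l\in A_j\setminus A_i}F_l$ is finite. And $U_{i+1}\setminus U_i=\bigcup_{l\in A_{i+1}\setminus A_i}F_l$ meets each $E_k$ in an infinite set, because $F_l$ meets $E_k$ for all $l\ge k$. $\square$

Fix such $U_i$.

**Lemma 3.** If $\mathcal H$ is a family of fewer than $\mathfrak c$ subsets of $N$ with $W\perp U_i$ for all $W\in\mathcal H$, $i<\omega_2$, then there is $Z\subset N$ with $U_i\subset^*Z$ for all $i<\omega_2$ and $Z\perp W$ for all $W\in\mathcal H$.

*Proof.* For finite $I\subset\omega_2$, $J\subset\mathcal H$ put $U_I=\bigcup_{i\in I}U_i$ and $W_J=\bigcup J$.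

**Step 1: the poset.** A condition decides $Z$ on $N_k$ and promises to behave well from then on for finitely many $U_i$ and $W$. Conditions are $p=(k,s,I,J)$ with $s\subset N_k$, $I\in[\omega_2]^{<\omega}$, $J\in[\mathcal H]^{<\omega}$ and
$$U_I\cap W_J\subset N_k .$$
Let $q\le p$ iff $k_q\ge k_p$, $s_q\cap N_{k_p}=s_p$, $I_q\supset I_p$, $J_q\supset J_p$, and every $e\in N_{k_q}\setminus N_{k_p}$ satisfies
$$e\in U_{I_p}\Rightarrow e\in s_q,\qquad e\in W_{J_p}\Rightarrow e\notin s_q .$$
This is transitive: let $r\le q\le p$ and $e\in N_{k_r}\setminus N_{k_p}$. If $e\in N_{k_q}$, then $e\in s_r$ iff $e\in s_q$, and $q\le p$ gives the requirement. If $e\notin N_{k_q}$, use $r\le q$ and $I_p\subset I_q$, $J_p\subset J_q$. Also $s_r\cap N_{k_p}=s_q\cap N_{k_p}=s_p$.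

**Step 2: extending conditions.** This gives the dense sets. Let $p=(k,s,I,J)$ be a condition, $I'\supset I$, $J'\supset J$ finite, and $k'\ge k$ with $U_{I'}\cap W_{J'}\subset N_{k'}$; such $k'$ can be taken arbitrarily large, as $U_{I'}\cap W_{J'}$ is finite. Then
$$\bigl(k',\ s\cup(U_I\cap N_{k'}\setminus N_k),\ I',\ J'\bigr)$$
is a condition, and it extends $p$: new points of $U_I$ are put in, and new points of $W_J$ are not, because $U_I\cap W_J\subset N_k$. Hence the sets $\{p:i\in I_p\}$, $\{p:W\in J_p\}$, $\{p:k_p>m\}$ are dense. There are at most $\omega_2+|\mathcal H|+\omega<\mathfrak c$ of them.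

**Step 3: precaliber $\aleph_1$.** This makes the axiom applicable. Let $p_\xi=(k_\xi,s_\xi,I_\xi,J_\xi)$, $\xi<\omega_1$, be distinct conditions. Since $\bigcup_\xi I_\xi$ has size at most $\omega_1$, there is $i^*<\omega_2$ above all its elements. By Step 2 choose
$$q_\xi=(k'_\xi,s'_\xi,I_\xi\cup\{i^*\},J_\xi)\le p_\xi\quad\text{with}\quad U_{I_\xi}\setminus N_{k'_\xi}\subset U_{i^*};$$
this is possible with $k'_\xi$ large, since $U_{I_\xi}\subset^*U_{i^*}$. There are only countably many pairs $(k'_\xi,s'_\xi)$, so for some uncountable $\Gamma\subset\omega_1$ we have $(k'_\xi,s'_\xi)=(k,s)$ for all $\xi\in\Gamma$. For finite nonempty $G\subset\Gamma$ let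
$$r=\Bigl(k,\ s,\ \{i^*\}\cup\bigcup_{\xi\in G}I_\xi,\ \bigcup_{\xi\in G}J_\xi\Bigr).$$
Outside $N_k$, the union of the $U_i$ mentioned by $r$ equals $U_{i^*}$. Outside $N_k$, $U_{i^*}$ is disjoint from each $W_{J_\xi}$, $\xi\in G$, because $q_\xi$ is a condition that mentions $i^*$. So $r$ is a condition. It is below every $q_\xi$, $\xi\in G$: it has the same $k$ and $s$, so the clause on new points is vacuous. As $q_\xi\le p_\xi$, the set $\{p_\xi:\xi\in\Gamma\}$ is centered.

**Step 4: reading off $Z$.** Let $G$ be a filter meeting the dense sets of Step 2, and $Z=\bigcup_{p\in G}s_p$. Let $p\in G$.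

- If $i\in I_p$ and $e\in U_i\setminus N_{k_p}$, take $q\in G$ with $e\in N_{k_q}$ and $r\in G$ below $p,q$. Then $e\in N_{k_r}\setminus N_{k_p}$, so $e\in s_r\subset Z$. Thus $U_i\setminus N_{k_p}\subset Z$.
- If $W\in J_p$ and $e\in Z\setminus N_{k_p}$, say $e\in s_q$ with $q\in G$, take $r\in G$ below $p,q$. Then $e\in s_r$ and $e\in N_{k_r}\setminus N_{k_p}$, so $e\notin W$. Thus $Z\cap W\subset N_{k_p}$.

Every $i<\omega_2$ and every $W\in\mathcal H$ occurs in some $p\in G$. $\square$

## 7. The recursion of length $\mathfrak c$: proof of Theorem A

**Step 1: bookkeeping.** We list everything to be taken care of. Enumerate $\omega^\omega=\{f_\alpha:\alpha<\mathfrak c\}$ and $\{(T,C):T\in\mathcal T,\ C\subset T\}=\{(T_\alpha,C_\alpha):\alpha<\mathfrak c\}$. The set ${}^\omega\mathfrak c$ of countable sequences of ordinals below $\mathfrak c$ has size $\mathfrak c$; list it as $\{\epsilon_\alpha:\alpha<\mathfrak c\}$ with each element occurring cofinally often. By recursion on $\alpha<\mathfrak c$ we construct $Z_\alpha,W_\alpha\subset N$ such that for all $\alpha,\gamma<\mathfrak c$ and $i<\omega_2$: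

- (R1) $Z_\gamma\subset f_\gamma^\downarrow$ and $U_i\cap f_\gamma^\downarrow\subset^*Z_\gamma$;
- (R2) $W_\alpha\perp U_i$ and $W_\alpha\perp Z_\gamma$.

At stage $\alpha$ we first choose $Z_\alpha$, orthogonal to the earlier $W_\beta$, and then $W_\alpha=W^0\cup W^1$, orthogonal to all $Z_\gamma$ with $\gamma\le\alpha$. This covers (R2) for all pairs $(\alpha,\gamma)$.

**Step 2: the set $Z_\alpha$, for (G2).** Apply Lemma 3 to $\mathcal H=\{W_\beta:\beta<\alpha\}$ and intersect the result with $f_\alpha^\downarrow$. Then (R1) holds for $\gamma=\alpha$, and $Z_\alpha\perp W_\beta$ for $\beta<\alpha$.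

**Step 3: the set $W^0$, for the $\sigma$-directedness of $\mathcal W$.** If $\mathrm{ran}(\epsilon_\alpha)\not\subset\alpha$, let $W^0=\emptyset$. Otherwise let $V_n=W_{\epsilon_\alpha(n)}$ and $\mathcal S=\{U_i:i<\omega_2\}\cup\{Z_\gamma:\gamma\le\alpha\}$. Then $|\mathcal S|<\mathfrak c$ and $V_n\perp S$ for all $n$ and $S\in\mathcal S$. Let $g_S(n)=\min\{k:V_n\cap S\subset N_k\}$, and by $(\mathfrak b)$ let $g$ satisfy $g_S\le^*g$ for all $S\in\mathcal S$. Put
$$W^0=\bigcup_n\bigl(V_n\setminus N_{g(n)}\bigr).$$
Then $V_n\subset^*W^0$ for all $n$. For $S\in\mathcal S$, only the finitely many $n$ with $g(n)<g_S(n)$ contribute to $W^0\cap S$, each finitely many points. So $W^0\perp S$.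

**Step 4: the set $W^1$, for (G3).** If $T_\alpha\cap U_i\not\subset^*C_\alpha$ for some $i$, let $W^1=\emptyset$; the first alternative of (G3) holds already. Otherwise consider the fewer than $\mathfrak c$ sets
$$C_\alpha\setminus(U_i\cup f_\gamma^\downarrow),\qquad i<\omega_2,\ \gamma\le\alpha .$$
We claim that their finite intersections are infinite. Such an intersection contains, modulo a finite set, $C_\alpha\setminus(U_i\cup g^\downarrow)$, where $i$ is the largest index involved and $g$ is the pointwise maximum of the functions involved. Since $T_\alpha\cap U_{i+1}\subset^*C_\alpha$, this contains, modulo a finite set, $T_\alpha\cap(U_{i+1}\setminus U_i)\setminus g^\downarrow$. If $T_\alpha=O\cap O'\cap\bigcup_{m\ge n}P_m$, the latter contains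
$$\bigl(O\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)\bigr)\setminus g^\downarrow .$$
Here $O\cap O'\cap P_n$ is some $E_k$, so Lemma 2 gives an infinite set before $g^\downarrow$ is removed, and $g^\downarrow\cap P_n$ is finite. This proves the claim. By $(\mathfrak p)$ there is an infinite pseudointersection $W^1\subset C_\alpha$. Then $W^1\perp U_i$ for all $i$, and $W^1\perp f_\gamma^\downarrow\supset Z_\gamma$ for $\gamma\le\alpha$.

So (R1) and (R2) are maintained.

**Step 5: verifying (G1)–(G3).** Put $\mathcal U=\{U_i:i<\omega_2\}$ and $\mathcal W=\{W_\alpha:\alpha<\mathfrak c\}$.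

- (G1): $\mathcal U$ is a chain of cofinality $\omega_2$, so it is $\sigma$-directed. For $\mathcal W$, let $\epsilon\in{}^\omega\mathfrak c$. Since $\mathrm{cf}(\mathfrak c)>\omega$, there is $\alpha$ with $\epsilon_\alpha=\epsilon$ and $\mathrm{ran}(\epsilon)\subset\alpha$. Then $W_{\epsilon(n)}\subset^*W_\alpha$ for all $n$.
- (G2): for $f=f_\gamma$ take $Z=Z_\gamma$ and use (R1), (R2).
- (G3): let $(T,C)=(T_\alpha,C_\alpha)$. If $T\cap U_i\subset^*C$ for all $i$, then $W_\alpha\cap C\supset W^1$ is infinite.

Lemma 1 gives the two spaces. $\blacksquare$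

We can now see how badly the argument of Section 2 fails in this $X\times Y$: no sequence of distinct points $(p_l,p_l)$ of the dense set $D_0$ converges. Suppose $(p_l,p_l)\to(x,y)$ and let $a=\{p_l:l\in\omega\}\setminus\{x,y\}$. No infinite $a'\subset a$ is in $\mathcal U^\perp$, since otherwise $N\setminus a'$ would be a neighbourhood of $x$ in $X$; likewise none is in $\mathcal W^\perp$. So $a\cap U$ is infinite for some $U\in\mathcal U$, and then $a\cap U\cap W$ is infinite for some $W\in\mathcal W$, against $U\perp W$ in (R2).

## 8. The Continuum Hypothesis, and proof of Theorem C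

Assume MA and the product statement. By Theorem A, $\mathfrak c\le\omega_2$. So to get $\mathfrak c=\omega_2$ it remains to show that CH yields a counterexample to the product statement. Under CH there is no $\omega_2<\mathfrak c$. Instead we build both families as $\omega_1$-chains *simultaneously*, so that at each stage only countably many sets have to be separated.

**Fact 5.** If $\mathcal L,\mathcal M$ are countable families of subsets of $N$ and $L\perp M$ for all $L\in\mathcal L$, $M\in\mathcal M$, there is $Q$ with $L\subset^*Q$ and $Q\perp M$ for all such $L,M$. If $\mathcal L=\emptyset$ we take $Q=\emptyset$.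

*Proof.* Let both be nonempty (if $\mathcal M=\emptyset$, replace it by $\{\emptyset\}$), $\mathcal L=\{L_r\}_{r<\omega}$, $\mathcal M=\{M_r\}_{r<\omega}$. Put $Q=\bigcup_r\bigl(L_r\setminus(M_0\cup\dots\cup M_r)\bigr)$. Then $L_r\setminus Q\subset L_r\cap(M_0\cup\dots\cup M_r)$ is finite, and $Q\cap M_s\subset\bigcup_{r<s}(L_r\cap M_s)$ is finite. $\square$

**Step 1: what to build.** Enumerate $\omega^\omega=\{f_\alpha:\alpha<\omega_1\}$ and the pairs $(T,C)$, $T\in\mathcal T$, $C\subset T$, as $\{(T_\alpha,C_\alpha):\alpha<\omega_1\}$. We build $U_\alpha,W_\alpha,Z_\alpha$ for $\alpha<\omega_1$ (in this section the $U_\alpha$ are new sets) with: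

- (C1) $U_\beta\subset^*U_\alpha$ and $W_\beta\subset^*W_\alpha$ for $\beta<\alpha$;
- (C2) $U_\alpha\perp W_\beta$ for all $\alpha,\beta$;
- (C3) $Z_\gamma\subset f_\gamma^\downarrow$, $U_\alpha\cap f_\gamma^\downarrow\subset^*Z_\gamma$, $W_\alpha\perp Z_\gamma$ for all $\alpha,\gamma$;
- (C4) $E_k\setminus(U_\alpha\cup W_\alpha)$ is infinite for all $k$;
- (C5) $T_\alpha\cap U_\alpha\not\subset^*C_\alpha$, or $W_\alpha\cap C_\alpha$ is infinite.

Then $\mathcal U=\{U_\alpha\}$ and $\mathcal W=\{W_\alpha\}$ satisfy (G1) by (C1), as chains of cofinality $\omega_1$; (G2) by (C3); and (G3) by (C5). Lemma 1, which is a ZFC statement, applies. Condition (C4) keeps room for the recursion. We describe stage $\alpha$.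

**Step 2: reserving free room $K$.** We want $K$ with $K\cap E_k$ infinite for all $k$, and $K\perp U_\beta,W_\beta$ for $\beta<\alpha$. If $\alpha=0$ let $K=N$. If $\alpha>0$, write $\alpha=\{\beta_r:r<\omega\}$, possibly with repetitions. For each $s$ and $k$, the set $E_k\setminus\bigcup_{r\le s}(U_{\beta_r}\cup W_{\beta_r})$ is infinite: by (C1) it agrees, modulo a finite set, with $E_k\setminus(U_\beta\cup W_\beta)$, where $\beta=\max_{r\le s}\beta_r$, and (C4) applies. Let $s\mapsto k(s)$ take each value infinitely often, choose distinct $x_s\in E_{k(s)}\setminus\bigcup_{r\le s}(U_{\beta_r}\cup W_{\beta_r})$, and let $K=\{x_s:s<\omega\}$. If $\beta=\beta_r$, then $x_s\notin U_\beta\cup W_\beta$ for $s\ge r$.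

**Step 3: upper bounds $Q_U,Q_W$ for the chains so far.** By Fact 5 choose $Q_U$ for
$$\mathcal L=\{U_\beta\}_{\beta<\alpha},\qquad \mathcal M=\{W_\beta\}_{\beta<\alpha}\cup\{f_\gamma^\downarrow\setminus Z_\gamma\}_{\gamma<\alpha}\cup\{K\};$$
the orthogonality comes from (C2), (C3) and Step 2. Then choose $Q_W$ for
$$\mathcal L=\{W_\beta\}_{\beta<\alpha},\qquad \mathcal M=\{Z_\gamma\}_{\gamma<\alpha}\cup\{K,Q_U\};$$
here use (C3), Step 2 and the choice of $Q_U$. Since $Q_W\perp Q_U$, we may remove a finite set from $Q_W$ and assume $Q_U\cap Q_W=\emptyset$. Each $E_k\setminus(Q_U\cup Q_W)$ contains $K\cap E_k$ modulo a finite set, so it is infinite. For $\alpha=0$ we have $Q_U=Q_W=\emptyset$.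

**Step 4: spoiling $C_\alpha$ with a thin set $E$.** Let $T_\alpha=O\cap O'\cap\bigcup_{m\ge n}P_m$ and $\alpha+1=\{\gamma_r:r<\omega\}$, possibly with repetitions. For $m\ge n$, $O\cap O'\cap P_m$ is some $E_k$, and $f^\downarrow\cap P_m$ is finite for every $f$; so by Step 3 we can pick
$$x'_m\in(O\cap O'\cap P_m)\setminus\Bigl(Q_U\cup Q_W\cup\bigcup_{r\le m}f_{\gamma_r}^\downarrow\Bigr).$$
Let $E=\{x'_m:m\ge n\}$. So $E\subset T_\alpha$ is infinite, disjoint from $Q_U\cup Q_W$, and $E\perp f_\gamma^\downarrow$ for $\gamma\le\alpha$. If $E\cap C_\alpha$ is infinite, let $U_\alpha=Q_U$ and $W_\alpha=Q_W\cup(E\cap C_\alpha)$. Otherwise let $U_\alpha=Q_U\cup(E\setminus C_\alpha)$ and $W_\alpha=Q_W$. In both cases let $Z_\alpha=U_\alpha\cap f_\alpha^\downarrow$.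

**Step 5: checking (C1)–(C5).**

- (C1): $U_\beta\subset^*Q_U\subset U_\alpha$ and $W_\beta\subset^*Q_W\subset W_\alpha$ for $\beta<\alpha$.
- (C5): in the first case $W_\alpha\cap C_\alpha\supset E\cap C_\alpha$ is infinite. In the second case $E\setminus C_\alpha$ is an infinite subset of $(T_\alpha\cap U_\alpha)\setminus C_\alpha$.
- (C4): each $E_k$ lies in one $P_m$, and $E$ has at most one point in each $P_m$; so $E_k\setminus(U_\alpha\cup W_\alpha)$ contains $E_k\setminus(Q_U\cup Q_W)$ up to one point.
- (C2): $U_\alpha\cap W_\alpha=\emptyset$. Let $\beta<\alpha$. Then $Q_U\perp W_\beta$, and $E\perp W_\beta$ since $W_\beta\subset^*Q_W$ and $E\cap Q_W=\emptyset$; so $U_\alpha\perp W_\beta$. Also $W_\alpha\perp U_\beta$, since $U_\beta\subset^*Q_U$, $Q_W\cap Q_U=\emptyset$ and $E\cap Q_U=\emptyset$.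
- (C3) for $U_\alpha,W_\alpha$ and $\gamma<\alpha$: $Q_U\perp f_\gamma^\downarrow\setminus Z_\gamma$, $Q_W\perp Z_\gamma$, and $E\perp f_\gamma^\downarrow\supset Z_\gamma$.
- (C3) for $\gamma=\alpha$ and $\beta\le\alpha$: $U_\beta\cap f_\alpha^\downarrow\subset^*U_\alpha\cap f_\alpha^\downarrow=Z_\alpha$, and $W_\beta\cap Z_\alpha\subset W_\beta\cap U_\alpha$ is finite by (C2). $\blacksquare$

## 9. The spaces of Section 7 are not regular

Can the same spaces serve for Theorem B? They cannot. Let $X$ be the space of Section 7, with $\mathcal U=\{U_i\}$ and $\mathcal W=\{W_\alpha\}$.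

*Closures are too big.* Let $x\in O\in\mathcal C$ and $B_2\in\mathcal U^\perp$. Then the closure of $O\setminus B_2$ in $X$ contains all of $O$. Indeed, let $y\in O$ and let $O_3\setminus B_3$ be a basic neighbourhood of $y$ with $O_3\in\mathcal C$. The set $O\cap O_3\cap P_0\cap(U_1\setminus U_0)$ is infinite by Lemma 2, and $B_2\cup B_3$ contains only finitely many of its points, as it lies in $U_1$. So $O_3\setminus B_3$ meets $O\setminus B_2$.

*A closed set that cannot be separated from $x$.* Let $(O_n)$ be a decreasing $\rho$-base at $x$ with $O_n\in\mathcal C$. Then $O_n\in\mathcal T$, and (G3) for $T=C=O_n$ gives $W_n\in\mathcal W$ with $W_n\cap O_n$ infinite. By (G1) there is $W\in\mathcal W$ with $W\cap O_n$ infinite for all $n$. Put $B=W\setminus\{x\}$. By (R2), $B\in\mathcal U^\perp$, so $N\setminus B$ is an open neighbourhood of $x$. Every neighbourhood of $x$ contains some $O\setminus B_2$ with $x\in O\in\mathcal C$, whose closure contains $O$ and hence meets $B$. So $X$ is not regular at $x$.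

To get zero-dimensional spaces, a set $A$ must be kept away from a point $z$ by a *clopen* set $V\supset A$, $z\notin V$. Adding $V$ and $N\setminus V$ to the topology may destroy convergent sequences that we want to keep, and may destroy the density of the $D_n$. We therefore build the topologies by recursion, adding one clopen set at a time, with promises: a list of sequences that must continue to converge, and a list of sets that must stay infinite. Section 10 produces one such $V$; Section 11 applies it.

For the rest of the notes assume $\mathrm{MA}(\text{prec }\aleph_1)+\mathfrak c>\omega_2$, and let $\langle U_i:i<\omega_2\rangle$ be a sequence as in Lemma 2. Lemma 3 holds for it.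

## 10. One new clopen set that respects given sequences

**Lemma 4.** Let $\rho_0$ be a Hausdorff topology on $N$ with a countable clopen base $\mathcal C_0$. Let $S$ be a set of fewer than $\mathfrak c$ pairs $(a,x)$ with $a\subset N$ infinite, $x\in N\setminus a$, and $a\to x$ in $\rho_0$ (that is, $a\subset^*O$ for every $\rho_0$-neighbourhood $O$ of $x$). Let $A\subset N$, $z\in N\setminus A$, and suppose

- (H) if $(a,x)\in S$ and $a\cap A$ is infinite, then $x\in A$.

Let $\mathcal R$ be a family of fewer than $\mathfrak c$ subsets of $N$. Then there is $V\subset N$ such that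

- (a) $A\subset V$, $z\notin V$;
- (b) for $(a,x)\in S$: $x\in V\Rightarrow a\subset^*V$, and $x\notin V\Rightarrow a\perp V$;
- (c) if $R\in\mathcal R$, $x\in V$ and $R\cap g$ is infinite for every $g\in\mathcal C_0$ with $x\in g$, then $R\cap V$ is infinite;
- (d) if $R\in\mathcal R$, $x\notin V$ and $(R\setminus A)\cap g$ is infinite for every $g\in\mathcal C_0$ with $x\in g$, then $R\setminus V$ is infinite.

Condition (H) is clearly needed in spirit: if a sequence $a\to x$ has infinitely many points in $A\subset V$, then (b) forces $x\in V$.

*Proof.* **Step 1: the poset.** A condition decides $V$ on a finite set $F$ by $h:F\to2$, and promises, for finitely many $(a,x)\in S$, that the rest of $a$ gets the same value as $x$. Disjoint neighbourhoods $g(x)$ make sure that different promises never conflict. Conditions are $p=(F,h,g,\Sigma)$ where: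

- $z\in F\in[N]^{<\omega}$; $h:F\to2$, $h(z)=0$, and $h=1$ on $F\cap A$;
- $\Sigma\in[S]^{<\omega}$ with $\lim\Sigma:=\{x:(a,x)\in\Sigma\text{ for some }a\}\subset F$;
- $g:\lim\Sigma\to\mathcal C_0$ with $x\in g(x)$ and the sets $g(x)$ pairwise disjoint;
- for $(a,x)\in\Sigma$: $a\setminus F\subset g(x)$, and if $h(x)=0$ then $a\cap A\subset F$.

Let $q\le p$ iff $h_q\supset h_p$, $\Sigma_q\supset\Sigma_p$, and $h_q(y)=h_p(x)$ whenever $(a,x)\in\Sigma_p$ and $y\in a\cap(F_q\setminus F_p)$. (Nothing is asked about $g_q$ and $g_p$.) For transitivity let $r\le q\le p$, $(a,x)\in\Sigma_p$, $y\in a\cap(F_r\setminus F_p)$. If $y\in F_q$, then $h_r(y)=h_q(y)=h_p(x)$. If not, then $h_r(y)=h_q(x)=h_p(x)$. The poset is nonempty: take $F=\{z\}$, $h(z)=0$, $g=\Sigma=\emptyset$.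

**Step 2: $\sigma$-centered.** Finitely many conditions with the same $(F,h,g)$ have a common extension: take the union of their $\Sigma$'s, whose set of limits is again $\mathrm{dom}(g)$. All requirements concern one pair $(a,x)$ at a time, and $F$ does not grow, so the order clause is vacuous. There are countably many triples $(F,h,g)$, because $\mathcal C_0$ is countable.

**Step 3: Move 1, adding a point $y\notin F$.** Let $p=(F,h,g,\Sigma)$. If $y\in a$ for some $(a,x)\in\Sigma$, then $y\in g(x)$, so $x$ is uniquely determined by $y$; give $y$ the value $h(x)$. If this value is $0$, then $y\notin A$, since $a\cap A\subset F$; so the new $h$ is still $1$ on $A$. If there is no such $a$, give $y$ the value $1$ or, if $y\notin A$, either value. Keeping $g,\Sigma$ gives a condition extending $p$.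

**Step 4: Move 2, adding $(a',x')\in S$.** By Move 1 assume $x'\in F$. Choose pairwise disjoint $g'(x)\in\mathcal C_0$ with $x\in g'(x)$, for $x\in\lim\Sigma\cup\{x'\}$. For $(a,x)\in\Sigma\cup\{(a',x')\}$ the set $a\setminus g'(x)$ is finite, as $a\to x$. If $h(x')=0$, then $x'\notin A$, so $a'\cap A$ is finite by (H). Add the points of these finitely many finite sets (including $a'\cap A$ if $h(x')=0$) by Move 1, with the old $g$ and $\Sigma$. Then replace $g$ by $g'$ and $\Sigma$ by $\Sigma\cup\{(a',x')\}$. All clauses hold by construction, and the result extends $p$.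

So the sets $\{p:y\in F_p\}$ and $\{p:(a,x)\in\Sigma_p\}$ are dense.

**Step 5: dense sets for (c) and (d).** For $x\in N$, $R\in\mathcal R$, $m\in\omega$, let $E_{x,R,m}$ be the set of $p$ with $x\in F_p$ such that, with $\varepsilon=h_p(x)$, either the accumulation hypothesis of (c) (if $\varepsilon=1$), respectively of (d) (if $\varepsilon=0$), fails for $x,R$, or at least $m$ points $y\in F_p\cap R$ have $h_p(y)=\varepsilon$. To see that it is dense, use Move 1 to get $x\in F_p$, and assume that the relevant hypothesis holds. We find one new point of $R$ that can get the value $\varepsilon$.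

If $(a,x')\in\Sigma_p$ with $x'\ne x$, then every subset $D$ of $a\cup\{x'\}$ containing $x'$ is $\rho_0$-closed: a point $w\notin D$ has a neighbourhood disjoint from a neighbourhood of $x'$; it contains only finitely many points of $a$, and those in $D$ can be removed, since they differ from $w$. In particular $(a\setminus\{x\})\cup\{x'\}$ is closed, and it does not contain $x$. So there is $g_0\in\mathcal C_0$ with $x\in g_0$ and $g_0\cap a\subset\{x\}$ for all these finitely many $a$. Choose $y\in(R\cap g_0)\setminus F_p$, with moreover $y\notin A$ if $\varepsilon=0$; this is possible by the accumulation hypothesis. If $y\in a$ with $(a,x')\in\Sigma_p$, then $x'=x$: otherwise $y\in g_0\cap a\subset\{x\}\subset F_p$. So Move 1 forces the value $h_p(x)=\varepsilon$ for $y$, or leaves a choice that includes $\varepsilon$. Repeat until there are $m$ such points.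

**Step 6: reading off $V$.** Take a filter meeting these fewer than $\mathfrak c$ dense sets, and let $V=\{y:h_p(y)=1\text{ for some }p\text{ in the filter}\}$. Every $y$ is in some $F_p$ and the $h_p$ agree with each other, so $y\notin V$ iff $h_p(y)=0$ for some $p$ in the filter. Now (a) holds since $h=1$ on $F\cap A$ and $h(z)=0$; and (c), (d) hold by Step 5. For (b), let $(a,x)\in\Sigma_p$ with $p$ in the filter, and $y\in a\setminus F_p$. Some $r\le p$ in the filter has $y\in F_r$, and then $h_r(y)=h_p(x)$. So all points of $a\setminus F_p$ are on the same side of $V$ as $x$. $\square$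

## 11. Adding clopen sets $\mathfrak c$ times: proof of Theorem B

**Step 1: the inductive hypotheses.** We construct, increasing in $\alpha<\mathfrak c$ with unions at limits:

- Boolean algebras $\mathcal B_\alpha\supset\mathcal C$, $\mathcal B'_\alpha\supset\mathcal C'$ of subsets of $N$, bases of topologies $\tau_\alpha\supset\rho$, $\tau'_\alpha\supset\rho'$;
- sets $S_\alpha,S'_\alpha$ of pairs $(a,x)$ with $a\subset N$ infinite and $x\in N\setminus a$;
- functions $\iota_\alpha:\mathcal B'_\alpha\setminus\{\emptyset\}\to\omega_2$;

all of size $\le|\alpha|+\omega$, such that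

- (I1) $(a,x)\in S_\alpha$ implies $a\to x$ in $\tau_\alpha$ and $a\subset U_i$ for some $i$;
- (I2) $(b,y)\in S'_\alpha$ implies $b\to y$ in $\tau'_\alpha$ and $b\perp U_i$ for all $i$;
- (I3) for nonempty $O\in\mathcal B_\alpha$, $O'\in\mathcal B'_\alpha$, all $n$, and all $i$ with $\iota_\alpha(O')\le i<\omega_2$, the set $O\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)$ is infinite.

The sequences promised for $X$ live inside the chain, those promised for $Y$ are orthogonal to it. Condition (I3) will make the $D_n$ dense. The number $\iota_\alpha(O')$ is needed because on the $Y$ side we shall have to remove sets almost contained in some $U_k$, such as $U_k$ itself; this can destroy the layers $U_{i+1}\setminus U_i$ with $i<k$, but not the later ones.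

Start with $\mathcal B_0=\mathcal C$, $\mathcal B'_0=\mathcal C'$, $S_0=S'_0=\emptyset$, $\iota_0\equiv0$; (I3) holds by Lemma 2, as $O\cap O'\cap P_n$ is some $E_k$. Conditions (I1)–(I3) pass to unions. In Steps 2 and 3 we describe two operations at one stage, and drop the index $\alpha$.

**Step 2: X-removal of $A$ at $z$.** This operation puts $A$ inside a clopen set of the first topology that misses $z$. *Hypothesis:* $z\notin A$ and $z\notin Y_i:=\mathrm{cl}_\tau(A\cap U_i)$ for all $i<\omega_2$. *Result:* a set $V$ with $A\subset V$, $z\notin V$ such that replacing $\mathcal B$ by the algebra generated by $\mathcal B\cup\{V\}$, with the same $\iota$, preserves (I1) and (I3).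

*The set that must go into $V$.* If $i<i'$, then $(A\cap U_i)\setminus U_{i'}$ is a finite subset of $A$, so $Y_i\subset Y_{i'}\cup A$. Hence the sets $A\cup Y_i$ increase with $i$. As $N$ is countable and $\mathrm{cf}(\omega_2)>\omega$, there is $i^*<\omega_2$ such that
$$A_*:=A\cup\bigcup_iY_i=A\cup Y_i\quad\text{for every }i\ge i^* .$$
Also $z\notin A_*$.

*$A_*$ satisfies (H) for $S$.* Let $(a,x)\in S$ with $a\cap A_*$ infinite, $a\subset U_k$, and $i\ge\max(k,i^*)$. As $A_*=A\cup Y_i$, one of $a\cap A$, $a\cap Y_i$ is infinite. If $a\cap A$ is infinite, then $a\cap A\cap U_i$ is infinite (as $a\subset U_k\subset^*U_i$), so $x\in Y_i$ because $a\to x$ in $\tau$. If $a\cap Y_i$ is infinite, then $x\in Y_i$ because $Y_i$ is $\tau$-closed. In both cases $x\in A_*$.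

*Applying Lemma 4.* Take $\rho_0=\rho$, $\mathcal C_0=\mathcal C$, the given $S$ (convergence in $\tau$ implies convergence in $\rho$), $A_*$ in place of $A$, the point $z$, and $\mathcal R$ the family of all
$$R=O\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)$$
with nonempty $O\in\mathcal B$, $O'\in\mathcal B'$, $n\in\omega$, $i\ge\iota(O')$. There are fewer than $\mathfrak c$ of these, since $\omega_2<\mathfrak c$. By (b) of the lemma, (I1) is preserved. Every set in the new algebra has the form $(O_1\cap V)\cup(O_2\setminus V)$ with $O_1,O_2\in\mathcal B$; so every nonempty one contains a nonempty set $O\cap V$ or $O\setminus V$ with $O\in\mathcal B$. For (I3) it therefore suffices to show, for $R$ as above, that $R\cap V$ is infinite if $O\cap V\ne\emptyset$, and $R\setminus V$ is infinite if $O\setminus V\ne\emptyset$.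

- Let $x\in O\cap V$. If $x\in g\in\mathcal C$, then $R\cap g$ is infinite by (I3) for the nonempty set $O\cap g\in\mathcal B$. So $R\cap V$ is infinite by (c).
- Let $x\in O\setminus V$. Then $x\notin A_*$. Let $x\in g\in\mathcal C$ and $k\ge\max(i+1,i^*)$. Since $x\notin Y_k$ and $Y_k$ is $\tau$-closed, there is $O_2\in\mathcal B$ with $x\in O_2\subset(O\cap g)\setminus Y_k$. By (I3), $O_2\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)$ is infinite. Its points lie outside $Y_k$, and only finitely many of them are in $A$, since $A\cap U_{i+1}\subset^*A\cap U_k\subset Y_k$. As $A_*=A\cup Y_k$, the set $(R\setminus A_*)\cap g$ is infinite. So $R\setminus V$ is infinite by (d).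

This completes the X-removal.

**Step 3: Y-removal of $A$ at $z$.** This is the corresponding operation for the second topology. *Hypothesis:* $z\notin A$, $A\perp b$ for all $(b,y)\in S'$, and there is $k<\omega_2$ with $A\cap P_n\cap(U_{i+1}\setminus U_i)$ finite for all $i\ge k$ and all $n$. *Result:* a set $V'$ with $A\subset V'$, $z\notin V'$ such that replacing $\mathcal B'$ by the algebra generated by $\mathcal B'\cup\{V'\}$, and suitably extending $\iota$, preserves (I2) and (I3).

Condition (H) holds vacuously for $S'$ and $A$. For nonempty $O'\in\mathcal B'$ let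
$$j(O')=\max\bigl(k,\ \sup\{\iota(O'\cap g):g\in\mathcal C',\ O'\cap g\ne\emptyset\}\bigr),$$
which is $<\omega_2$ because $\mathcal C'$ is countable. Apply Lemma 4 with $\rho_0=\rho'$, $\mathcal C_0=\mathcal C'$, $S'$, $A$, $z$, and $\mathcal R$ the family of all $R=O\cap O'\cap P_n\cap(U_{i+1}\setminus U_i)$ with nonempty $O\in\mathcal B$, $O'\in\mathcal B'$, $n\in\omega$, $i\ge j(O')$. If $x\in O'$ and $x\in g\in\mathcal C'$, then $R\cap g$ is infinite by (I3) for $O'\cap g$, because $i\ge\iota(O'\cap g)$. Moreover $R\cap A$ is finite, because $i\ge k$; so $(R\setminus A)\cap g$ is infinite. Hence by (c) and (d): if $O'\cap V'\ne\emptyset$ then $R\cap V'$ is infinite, and if $O'\setminus V'\ne\emptyset$ then $R\setminus V'$ is infinite.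

Each nonempty $Q$ in the new algebra but not in $\mathcal B'$ contains a nonempty $O'\cap V'$ or $O'\setminus V'$ with $O'\in\mathcal B'$; set $\iota(Q)=j(O')$ for one such choice. Then (I3) holds: for $i\ge\iota(Q)$ the set $O\cap Q\cap P_n\cap(U_{i+1}\setminus U_i)$ contains $R\cap V'$, respectively $R\setminus V'$. And (I2) holds by (b).

**Step 4: the tasks.** Fix distinct $x_0,y_0\in N$. Enumerate in type $\mathfrak c$ all tasks $(X,A,z)$ and $(Y,A,z)$ with $A\subset N$, $z\in N\setminus A$, and all tasks $f\in\omega^\omega$. The first two kinds make the spaces Fréchet; the third kind destroys the selections under $f$. At stage $\alpha$ perform the $\alpha$-th task, as follows.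

*Task $(X,A,z)$.* If $z\in\mathrm{cl}_\tau(A\cap U_i)$ for some $i$, the sets $O\cap A\cap U_i$ with $z\in O\in\mathcal B$ are infinite (since $z\notin A$ and $\tau$ is Hausdorff), closed under finite intersections, and fewer than $\mathfrak c$. By $(\mathfrak p)$ there is an infinite $a\subset A\cap U_i$ with $a\to z$ in $\tau$; put $(a,z)$ into $S$. Otherwise, perform the X-removal of $A$ at $z$; its hypothesis is exactly what we are left with.

*Task $(Y,A,z)$.* Suppose first that all sets $(A\cap O')\setminus U_i$ with $z\in O'\in\mathcal B'$, $i<\omega_2$ are infinite. Then their finite intersections are infinite, since the $U_i$ form a $\subset^*$-chain and $\mathcal B'$ is closed under intersections; and there are fewer than $\mathfrak c$ of them. By $(\mathfrak p)$ there is an infinite $b\subset A$ with $b\to z$ in $\tau'$ and $b\perp U_i$ for all $i$; put $(b,z)$ into $S'$. Otherwise $A\cap O'\subset^*U_k$ for some $k$ and some $O'\in\mathcal B'$ with $z\in O'$; perform the Y-removal of $A\cap O'$ at $z$. The hypothesis holds: $b\perp U_k$ for $(b,y)\in S'$, so $b\perp A\cap O'$; and for $i\ge k$ the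 set $U_k\setminus U_i$ is finite, so $A\cap O'\cap(U_{i+1}\setminus U_i)$ is finite.

*Task $f$.* By Lemma 3 for $\mathcal H=\{b:(b,y)\in S'\}$, pick $Z_0$ with $U_i\subset^*Z_0$ for all $i$ and $Z_0\perp b$ for all $(b,y)\in S'$. Perform the Y-removal of $(Z_0\cap f^\downarrow)\setminus\{y_0\}$ at $y_0$, with $k=0$; this is allowed because $Z_0\perp b$ and $f^\downarrow\cap P_n$ is finite. Call the resulting set $V'_f$. Then perform the X-removal of $f^\downarrow\setminus(Z_0\cup\{x_0\})$ at $x_0$. This set meets every $U_i$ in a finite, hence closed, set not containing $x_0$, so the hypothesis holds. Call the resulting set $V_f$.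

**Step 5: the final spaces are zero-dimensional and Fréchet.** Let $X,Y$ be $N$ with bases $\bigcup_\alpha\mathcal B_\alpha$ and $\bigcup_\alpha\mathcal B'_\alpha$. These are Boolean algebras generating topologies that refine $\rho,\rho'$, so $X,Y$ are zero-dimensional and Hausdorff. Let $z\notin A$. The task $(X,A,z)$ either provided an infinite $a\subset A$ that converges to $z$ in the topology of that stage, and by (I1) in all later ones, hence in $X$; or it produced a clopen $V\supset A$ with $z\notin V$, so that $z\notin\overline A$. Thus $X$ is Fréchet. For $Y$ use the task $(Y,A,z)$ and (I2); in the second case $O'\setminus V'$ is a neighbourhood of $z$ missing $A$.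

**Step 6: each $D_n$ is dense in $X\times Y$.** Let $O\in\bigcup_\alpha\mathcal B_\alpha$ and $O'\in\bigcup_\alpha\mathcal B'_\alpha$ be nonempty. By (I3) at a stage where both are present, $O\cap O'\cap P_n$ contains a point $p$, and $(p,p)\in D_n\cap(O\times O')$.

**Step 7: no selection is dense.** Let $H_n\in[D_n]^{<\aleph_0}$. As in Step 3 of Lemma 1, $\bigcup_nH_n\subset\{(p,p):p\in f^\downarrow\}$ for some $f$. Choose $O\in\mathcal C$ with $x_0\in O\not\ni y_0$ and $O'\in\mathcal C'$ with $y_0\in O'\not\ni x_0$. Then
$$(O\setminus V_f)\times(O'\setminus V'_f)$$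
is an open neighbourhood of $(x_0,y_0)$. It contains no $(p,p)$ with $p\in f^\downarrow$. If $p\ne x_0,y_0$, then $p\in V'_f$ when $p\in Z_0$, and $p\in V_f$ when $p\notin Z_0$, where $Z_0$ is the set chosen in task $f$. And $p=x_0$ is excluded by $x_0\notin O'$, $p=y_0$ by $y_0\notin O$. So $\bigcup_nH_n$ is not dense, and $X\times Y$ is not M-separable. $\blacksquare$
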